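# Finite Blocks in Cohesive Powers of Computable Copies of $\omega$

## 1. An order whose successor function hides a c.e. set

Let $K$ be a computably enumerable set that is not computable, with finite approximations $K_0\subseteq K_1\subseteq\cdots$. We build a linear order in stages and name each new element by the least natural number not yet used. At stage $s$ we put two new elements $a_s<b_s$ above everything built so far. Then, for each $n\le s$ with $n\in K_s$ for which this has not been done yet, we put one new element $d_n$ between $a_n$ and $b_n$.

For instance, if $K_0=K_1=\emptyset$ and $K_2=\{1\}$, then stage $0$ names $a_0=0$, $b_0=1$, stage $1$ names $a_1=2$, $b_1=3$, and stage $2$ names $a_2=4$, $b_2=5$ and $d_1=6$. The order is now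
$$0<1<2<6<3<4<5 .$$

The result $\mathcal L_K$ is a computable linear order on $\mathbb N$: to compare two numbers, run the construction until both have been named. It is isomorphic to $(\mathbb N;<)$, since it is an infinite sum, in order type $\omega$, of pieces with two or three elements. But its successor function is not computable: the successor of $a_n$ is $d_n$ if $n\in K$ and $b_n$ if $n\notin K$, so whoever computes it decides $K$.

Now suppose that we care about the successor of $a_n$ only for $n$ in a special set $C$, and that we forgive finitely many mistakes. Here is the kind of set we mean.

**Definition (cohesive set).** A set $C\subseteq\mathbb N$ is *cohesive* if it is infinite and for every c.e. set $W$, either $C\cap W$ is finite or $C\setminus W$ is finite. We write $C\subseteq^* S$ if $C\setminus S$ is finite, and "for a.a. $c\in C$" means "for all but finitely many $c\in C$".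

Apply this with $W=K$. If $C\cap K$ is finite, then the computable function $n\mapsto b_n$ gives the correct successor of $a_n$ for a.a. $n\in C$. If $C\subseteq^* K$, then the partial computable function "wait until $n$ enters $K$, then output $d_n$" is defined and correct for a.a. $n\in C$. In either case a single partial computable function finds the successor of $a_n$ along $C$. The one possible change of the successor, which defeats every computable function on all of $\mathbb N$, is invisible along $C$.

What if the successor is allowed to change more often? How complicated can a copy of $\omega$ look along a cohesive set? To ask this properly we need the structure that records what partial computable functions do along $C$.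

## 2. Cohesive powers and computable presentations

Cohesive sets exist. Put $A_0=\mathbb N$, and let $A_{e+1}$ be $A_e\cap W_e$ if this set is infinite and $A_e\setminus W_e$ otherwise. All $A_e$ are infinite and decreasing, so we may choose $c_0<c_1<\cdots$ with $c_e\in A_e$. The set $C=\{c_e:e\in\mathbb N\}$ satisfies $C\subseteq^* A_{e+1}$ for each $e$, so it is almost contained in $W_e$ or almost disjoint from it.

We use cohesiveness through one consequence:
$$\text{if } C\subseteq^* W^1\cup\dots\cup W^r \text{ with all } W^i \text{ c.e., then } C\subseteq^* W^i \text{ for some } i. \tag{1}$$
Otherwise each $C\cap W^i$ would be finite, and then $C$ would be finite. If the $W^i$ are pairwise disjoint, the $i$ in (1) is unique because $C$ is infinite. We call an appeal to (1) a *case distinction along $C$*.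

**Definition (cohesive power).** Let $\mathcal L=(L;\prec_{\mathcal L})$ be a computable linear order with $L\subseteq\mathbb N$ computable, and let $C$ be cohesive. The elements of $\prod_C\mathcal L$ are the classes $[\varphi]$ of partial computable functions $\varphi:\mathbb N\to L$ with $C\subseteq^*\mathrm{dom}(\varphi)$. Two such functions are equivalent, $\varphi=_C\psi$, iff $C\subseteq^*\{n:\varphi(n){\downarrow}=\psi(n){\downarrow}\}$. The order is given by
$$[\varphi]\prec[\psi]\iff C\subseteq^*\{n:\varphi(n){\downarrow},\ \psi(n){\downarrow},\ \varphi(n)\prec_{\mathcal L}\psi(n)\}.$$

This is a linear order. The relation does not depend on representatives, since changing them affects only finitely many $c\in C$. Irreflexivity holds because $C$ is infinite, and transitivity is inherited pointwise. For trichotomy, the three sets of $n$ on which $\varphi(n)\prec\psi(n)$, $\varphi(n)=\psi(n)$ or $\varphi(n)\succ\psi(n)$ are c.e. and disjoint, and together they contain almost all of $C$; so (1) applies. The order is countable because there are countably many partial computable functions.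

Look first at $\prod_C(\mathbb N;<)$. The constant functions give an initial copy of $\omega$. The element $[n\mapsto n]$ lies above all constants; its immediate successor is $[n\mapsto n+1]$, and it has an immediate predecessor given by $n\mapsto n-1$ for $n\ge1$. So it sits in a copy of $\zeta$, the order type of the integers. The element $[n\mapsto 2n]$ lies above $[n\mapsto n+j]$ for every fixed $j$, hence in a different copy of $\zeta$. The full order type is recalled as background: for the standard presentation and any cohesive $C$, $\prod_C(\mathbb N;<)$ has order type $\omega+\zeta\cdot\eta$, where $\eta$ is the order type of the rationals.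

Now return to $\mathcal L_K$. Let $[\varphi]\in\prod_C\mathcal L_K$. By a case distinction along $C$, for a.a. $c\in C$ the value $\varphi(c)$ is always some $a_{n(c)}$, always some $b_{n(c)}$, or always some $d_{n(c)}$. The successor of $b_{n}$ is $a_{n+1}$, and that of $d_n$ is $b_n$. For $a_{n(c)}$ we ask whether the c.e. set $\{c:n(c){\downarrow}\in K\}$ almost contains $C$ and proceed as in Section 1. So every element has an immediate successor. In the same way, every element that is not the class of a constant has an immediate predecessor: for $a_n$ with $n\ge 1$ it is given by $b_{n-1}$, for $d_n$ by $a_n$, and for $b_n$ one asks about $K$ again. Nothing more irregular than in $\prod_C(\mathbb N;<)$ has appeared: every maximal run of consecutive elements is infinite.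

Other copies of $\omega$ behave differently. There are computable copies $\mathcal L$ of $\omega$ such that for every $\Delta_2$ cohesive set $C$ the order type of $\prod_C\mathcal L$ is different from $\omega+\zeta\cdot\eta$, for example $\omega+\eta$. In all such previously known examples the cohesive power has a *computable presentation*, that is, it is isomorphic to a computable structure. A *computable copy of $\omega$* is a computable linear order isomorphic to $(\mathbb N;<)$. The following problem comes from David Gonzalez and Paul Shafer, "Tennenbaum-like theorems for cohesive powers", arXiv:2608.04654 (2026):

Is there a computable copy $\mathcal L$ of $\omega$ where the cohesive power $\prod_C\mathcal L$ has no computable presentation (a) for some cohesive set $C$? (b) for all cohesive sets $C$?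

The answer to both parts is yes. A single computable copy of $\omega$ works for every cohesive $C$, which settles (b), and hence (a), since cohesive sets exist.

## 3. Finite block sizes as a $\Sigma_3$ invariant

To show that an order has no computable presentation, we look for something that every computable order makes simple and that our power makes complicated.

**Definition (blocks).** In a linear order $M$, a *block* is a class of the equivalence relation "only finitely many elements lie between $x$ and $y$". Let $BS(M)$ be the set of $k\ge1$ such that $M$ has a block with exactly $k$ elements.

For example, $BS(\omega+\zeta\cdot\eta)=\emptyset$, $BS(\omega+\eta)=\{1\}$, and a linear order with exactly $5$ elements has $BS=\{5\}$.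

Let $\beta_k$ be the sentence
$$\exists x_1\cdots\exists x_k\Big[\bigwedge_{j<k}\big(x_j<x_{j+1}\wedge\neg\exists z\,(x_j<z<x_{j+1})\big)\wedge\forall y{>}x_k\,\exists z\,(x_k<z<y)\wedge\forall y{<}x_1\,\exists z\,(y<z<x_1)\Big].$$
The bracket is $\Pi_2$, so $\beta_k$ is $\Sigma_3$. We claim
$$k\in BS(M)\iff M\models\beta_k. \tag{2}$$
Suppose $\{x_1<\dots<x_k\}$ is a block. Anything lying between two of its elements belongs to it, so consecutive $x_j$ have nothing between them. If $y>x_k$ had nothing between $x_k$ and itself, $y$ would be in the block; the same holds below $x_1$. Conversely, let $x_1,\dots,x_k$ witness $\beta_k$. They lie in one block. If $y>x_k$ were in this block, the set of elements $z$ with $x_k<z\le y$ would be finite and nonempty, and its least element would have nothing between $x_k$ and itself, against $\beta_k$. The same argument applies below $x_1$.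

If $M$ is computable from an oracle $D$, the quantifiers of $\beta_k$ range over a $D$-computable set of numbers and the matrix is $D$-computable, uniformly in $k$. Hence
$$M\ D\text{-computable}\ \Longrightarrow\ BS(M)\in\Sigma^0_3(D). \tag{3}$$

So it is enough to make $BS(\prod_C\mathcal L)$ a set that is not $\Sigma^0_3$.

**Theorem 1.** For every $\Pi^0_3$ set $X\subseteq\mathbb N_{\ge1}$ there is a computable copy $\mathcal L$ of $\omega$ such that $BS(\prod_C\mathcal L)=X$ for every cohesive set $C$.

**Corollary.** Let $X$ be $\Pi^0_3$-complete, with $\mathcal L$ as in Theorem 1. For every cohesive $C$, no computable linear order is isomorphic to $\prod_C\mathcal L$, or even satisfies the same $\Sigma_3$ sentences. Moreover, if $D$ computes a copy of $\prod_C\mathcal L$ (or a linear order elementarily equivalent to it), then $D''\ge_T\emptyset'''$; so no low$_2$ set does.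

**Theorem 2.** Let $C$ be a co-c.e. cohesive set. For $X\subseteq\mathbb N_{\ge1}$, the following are equivalent: $X=BS(\prod_C\mathcal L)$ for some computable copy $\mathcal L$ of $\omega$; $X$ is $\Sigma^0_4$. (The upper bound $\Sigma^0_4$ holds for all $\Delta_2$ cohesive $C$ and all computable linear orders $\mathcal L$.)

A $\Pi^0_3$-complete set $X\subseteq\mathbb N_{\ge1}$ exists, for example $\{e+1:e\notin\emptyset'''\}$. So the Corollary answers (b) and (a).

**Proof of the Corollary from Theorem 1.** Let $M$ be a $D$-computable linear order satisfying the same $\Sigma_3$ sentences as $\prod_C\mathcal L$. By (2) and (3), $X=BS(\prod_C\mathcal L)=BS(M)\in\Sigma^0_3(D)$. For $D=\emptyset$ this is impossible, because a $\Pi^0_3$-complete set is not $\Sigma^0_3$. For general $D$, we also have $\overline X\in\Sigma^0_3\subseteq\Sigma^0_3(D)$, so $X\in\Delta^0_3(D)$, which means $X\le_T D''$. As $X$ is $\Pi^0_3$-complete, $X\equiv_T\emptyset'''$, and so $\emptyset'''\le_T D''$. If $D$ is low$_2$, meaning $D''\equiv_T\emptyset''$, this would give $\emptyset'''\le_T\emptyset''$, which is false. $\square$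

The level $\Sigma_3$ in the Corollary is optimal. By the fundamental theorem of cohesive powers (R. Dimitrov, *Cohesive powers of computable structures*, 2009), $\prod_C\mathcal L$ and $\mathcal L$ satisfy the same $\Sigma_2$ and $\Pi_2$ sentences. So the $\Sigma_2$-theory of $\prod_C\mathcal L$ is always that of the computable order $\omega$, while its $\Sigma_3$-theory can be that of no computable linear order.

## 4. Limits and successors along a cohesive set

Fix a cohesive set $C$. Two facts turn statements about the power into statements about $\mathcal L$ at a.a. $c\in C$. We write p.c. for partial computable.

**Lemma 1.** Let $\rho$ be p.c. into $\mathbb N$ with $C\subseteq^*\mathrm{dom}\,\rho$. Either $\rho$ is constant on a.a. of $C$, or for every $v$, $\rho(c)>v$ for a.a. $c\in C$ (write $\rho\to\infty$).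

*Proof.* Each set $\{c:\rho(c)=v\}$ is c.e. If one of them almost contains $C$, then $\rho$ is constant on a.a. of $C$. Otherwise each meets $C$ in a finite set, so for each $v$ only finitely many $c\in C$ have $\rho(c)\le v$. Since $\rho$ is defined on a.a. of $C$, we get $\rho\to\infty$. $\square$

In particular, a p.c. function that takes only finitely many values on a.a. of $C$ is constant on a.a. of $C$.

**Lemma 2.** Let $\mathcal L$ be a computable linear order. Then $[\psi]$ is the immediate successor of $[\varphi]$ in $\prod_C\mathcal L$ iff for a.a. $c\in C$, $\psi(c)$ is the immediate successor of $\varphi(c)$ in $\mathcal L$.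

*Proof.* Suppose $[\psi]$ is the immediate successor of $[\varphi]$. Then $\varphi(c)\prec\psi(c)$ for a.a. $c\in C$. The set
$$U=\{c:\varphi(c){\downarrow},\ \psi(c){\downarrow},\ \exists z\ \varphi(c)\prec z\prec\psi(c)\}$$
is c.e. If $C\subseteq^*U$, then searching for such a $z$ defines a p.c. function whose class lies strictly between $[\varphi]$ and $[\psi]$, a contradiction. So $C\cap U$ is finite, and for a.a. $c\in C$ nothing lies between $\varphi(c)$ and $\psi(c)$. Conversely, if $\psi(c)$ is the successor of $\varphi(c)$ for a.a. $c\in C$, then $[\varphi]\prec[\psi]$. An element $[\theta]$ strictly between would satisfy $\varphi(c)\prec\theta(c)\prec\psi(c)$ for a.a. $c\in C$. As $C$ is infinite, this would happen for some $c$ at which nothing lies between, which is impossible. $\square$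

Read from the other end, Lemma 2 also says that $[\psi]$ is the immediate predecessor of $[\varphi]$ iff $\psi(c)$ is the immediate predecessor of $\varphi(c)$ for a.a. $c\in C$.

So to give $[\varphi]$ no successor, we must make sure that no p.c. function finds the successor of $\varphi(c)$ for a.a. $c\in C$. The weapon is the one from Section 1: when a function has guessed the successor, insert something.

## 5. Finite pieces with insertions beside a core

Both theorems use orders of one shape. A finite core of $k$ consecutive elements, never disturbed inside, should become a block of size $k$ when we want one. Insertions next to the core try to cut it off from its neighbors. Everything outside the cores should lie in infinite blocks, whatever happens.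

**Definition (template).** Let $\kappa:\mathbb N\to\mathbb N_{\ge1}$ be computable. We build $\mathcal L=\sum_{m\in\omega}B_m$ in stages, naming new elements by the least unused natural numbers. At stage $m$, after any actions of that stage, the piece $B_m$ is introduced above all earlier pieces as
$$A_m^-\;<\;r_m^1<\dots<r_m^{\kappa(m)}\;<\;A_m^+,\qquad |A_m^-|=|A_m^+|=m+1.$$
At a later stage $s>m$ there may be a *right action on $m$*: $m+1$ new elements are inserted immediately to the right of $r_m^{\kappa(m)}$. There may also be a *left action on $m$*: $m+1$ new elements are inserted immediately to the left of $r_m^1$. No other insertions occur. There is at most one right and one left action per $m$ and stage, and which actions occur at stage $s$ is decided computably from the construction so far. We require that each $m$ receives only finitely many actions. The $r_m^j$ are the *core* elements; the elements of $B_m$ above the core form its *right part*, those below the core its *left part*.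

For example, let $\kappa(0)=2$ and $\kappa(1)=1$. Stage $0$ produces $0<1<2<3$ with core $1<2$. Stage $1$, without actions, adds $4<5<6<7<8$ with core $6$. If stage $2$ begins with a right action on $0$, the single new element $9$ is placed to give
$$0<1<2<9<3<4<5<6<7<8 ,$$
and the successor of $r_0^2=2$ has changed from $3$ to $9$.

The domain of $\mathcal L$ is $\mathbb N$, since every stage names new elements. $\mathcal L$ is computable: to compare $x$ and $y$, run the construction until both have appeared. Each $B_m$ is finite and nonempty, because $m$ receives finitely many actions. So $\mathcal L\cong\omega$. When an element appears, we know at once its index $m$ and whether it is in the core, the right part or the left part; this never changes.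

Two features of the template deserve emphasis. A right action on $m$ inserts next to the core, below everything already in the right part, so
$$\begin{aligned}&\text{once an element } y \text{ of the right part of } B_m \text{ has appeared,}\\&\text{nothing is ever inserted above } y \text{ in } B_m.\end{aligned}\tag{4}$$
Similarly nothing is ever inserted in $B_m$ below an element of the left part that has appeared. In particular the last element of $B_m$ is always the last one of $A_m^+$, the first element of $B_{m}$ is always the first one of $A_{m}^-$, and nothing is ever inserted between two elements of $A_m^+$, between two elements of $A_m^-$, or between $A_m^+$ and $A_{m+1}^-$.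

## 6. Which blocks of the power are finite

**Lemma 3.** Let $\mathcal L$ come from the template.

(i) Let $h$ be p.c., $C\subseteq^*\mathrm{dom}\,h$, $h\to\infty$, and $\kappa(h(c))=k$ for a.a. $c\in C$. Put $\rho_j=[c\mapsto r^j_{h(c)}]$ for $1\le j\le k$. If $\rho_k$ has no immediate successor and $\rho_1$ has no immediate predecessor, then $\{\rho_1,\dots,\rho_k\}$ is a block. Otherwise $\rho_1,\dots,\rho_k$ lie in an infinite block.

(ii) Every element of $\prod_C\mathcal L$ not of the form $\rho_j$ as in (i) lies in an infinite block.

*Proof.* Let $x=[\psi]$, and let $h(c)$ be the index with $\psi(c)\in B_{h(c)}$. To compute $h(c)$, compute $\psi(c)$ and run the construction until this number appears; so $h$ is p.c. and $C\subseteq^*\mathrm{dom}\,h$. By Lemma 1, $h$ is constant on a.a. of $C$ or $h\to\infty$.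

**Step 1: constant index.** This step disposes of the initial copy of $\omega$. If $h(c)=m$ for a.a. $c\in C$, then $\psi$ takes values in the finite set $B_m$ there, so $\psi$ is constant, with value $\ell$ say, on a.a. of $C$. As $\mathcal L\cong\omega$, $\ell$ has a successor, which has a successor, and so on. By Lemma 2 the classes of the corresponding constant functions are consecutive. So the block of $x$ is infinite.

From now on $h\to\infty$. By a case distinction along $C$, for a.a. $c\in C$ the element $\psi(c)$ is always in the right part, always in the left part, or always in the core of $B_{h(c)}$.

**Step 2: right part.** This step shows that the next elements above $x$ can be computed. Let $y$ be in the right part of $B_m$ and let $1\le j\le m$. By (4), the elements of $B_m$ above $y$ are exactly those present when $y$ appears. They are followed by the $m+2$ elements of $A_{m+1}^-$, with nothing ever inserted before or between these. So, once $y$ has appeared and stage $m+1$ is over, the current $j$-th successor of $y$ is its true $j$-th successor in $\mathcal L$; it is computable from $y$ and $j$. Fix $j\ge1$. Since $h(c)\ge j$ for a.a. $c\in C$, the functions $\sigma_i(c)=$ the $i$-th successor of $\psi(c)$, for $i\le j$, are p.c.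 and defined on a.a. of $C$. By Lemma 2, $x,[\sigma_1],\dots,[\sigma_j]$ are consecutive. As $j$ was arbitrary, the block of $x$ is infinite.

**Step 3: left part.** This step does the same below $x$. Let $y$ be in the left part of $B_m$ and $m\ge j+1$, $j\ge1$. Left actions insert immediately left of $r_m^1$, hence above $y$, so the elements of $B_m$ below $y$ are those present when $y$ appears. Immediately below $B_m$ come the $m\ge j$ elements of $A_{m-1}^+$, with nothing ever inserted between or after these. So the $j$-th predecessor of $y$ is computable from $y$ and $j$. Since $h(c)\ge j+1$ for a.a. $c\in C$, Lemma 2 gives $j$ consecutive elements ending immediately below $x$, for every $j$. So the block of $x$ is infinite.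

**Step 4: core.** This step shows that a core element is some $\rho_j$ unless the cores grow. Let $\psi(c)=r^{j(c)}_{h(c)}$ for a.a. $c\in C$, and apply Lemma 1 to $\kappa\circ h$. Suppose $\kappa(h(c))\to\infty$. By a case distinction along $C$, either $j(c)\le\kappa(h(c))/2$ for a.a. $c\in C$ or $j(c)>\kappa(h(c))/2$ for a.a. $c\in C$. In the first case, for each $i$ and a.a. $c\in C$ we have $\kappa(h(c))-j(c)\ge i$, and since nothing is ever inserted inside the core, the $i$-th successor of $\psi(c)$ is $r^{j(c)+i}_{h(c)}$. Lemma 2 gives $i$ consecutive elements after $x$, for every $i$. In the second case $j(c)-1>\kappa(h(c))/2-1$ exceeds every bound, and Lemma 2 gives arbitrarily many consecutive elements before $x$. So the block is infinite in both cases. If instead $\kappa(h(c))=k$ for a.a. $c\in C$, then $j(c)\in\{1,\dots,k\}$, so $j(c)$ is constant on a.a. of $C$ by Lemma 1, and $x=\rho_j$ as in (i). This proves (ii).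

**Step 5: proof of (i).** This step locates the neighbors of the core. Let $h$ and $k$ be as in (i). Nothing is inserted inside the core, so $\rho_1,\dots,\rho_k$ are consecutive by Lemma 2; in particular they lie in one block. If $\rho_k$ has an immediate successor $[\theta]$, then by Lemma 2 $\theta(c)$ is the immediate successor of $r^k_{h(c)}$ for a.a. $c\in C$. This element is in the right part of $B_{h(c)}$, which is nonempty as it contains $A_{h(c)}^+$. Since $h\to\infty$, Step 2 applies to $[\theta]$, so its block is infinite, and this is the block of $\rho_1,\dots,\rho_k$. If $\rho_1$ has an immediate predecessor, it is given by elements of the left part of $B_{h(c)}$, which contains $A_{h(c)}^-$, and Step 3 applies. If neither exists, then no further element is in the block: as in the proof of (2), an element of the block above $\rho_k$ would yield an immediate successor of $\rho_k$, and one below $\rho_1$ an immediate predecessor of $\rho_1$. So the block is $\{\rho_1,\dots,\rho_k\}$. $\square$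

We shall use the lemma in this form:
$$\begin{aligned}&\text{every block with exactly } k \text{ elements is } \{\rho_1,\dots,\rho_k\} \text{ for some } h\to\infty\\&\text{as in Lemma 3(i) with } \kappa(h(c))=k \text{ for a.a. } c\in C.\end{aligned}\tag{5}$$
Indeed, an element of a finite block is, by (ii), some $\rho_j$ belonging to some $h$ and some $k'$. By (i) its block is $\{\rho_1,\dots,\rho_{k'}\}$, which has $k'$ elements; so $k'=k$.

## 7. Boundedly many insertions leave a successor

In Section 1, one possible insertion next to $a_n$ could not remove the successor of $[n\mapsto a_n]$. The same holds for any fixed bound on the number of insertions, even if the bound takes effect only after a stage that we can compute.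

**Lemma 4.** Let $h$ be as in Lemma 3(i). Suppose there are a p.c. $t$ with $C\subseteq^*\mathrm{dom}\,t$ and $q\in\mathbb N$ such that for a.a. $c\in C$, $t(c)\ge h(c)$ and at most $q$ right actions on $h(c)$ occur at stages $\ge t(c)$. Then $\rho_k$ has an immediate successor, so $\rho_1,\dots,\rho_k$ lie in an infinite block.

*Proof.* First we find the exact number of late actions along $C$. For each $j$ let $S_j$ be the c.e. set of $c$ such that $h(c)$ and $t(c)$ are defined, $t(c)\ge h(c)$, and at least $j$ right actions on $h(c)$ occur at stages $\ge t(c)$. Then $C\subseteq^*S_0$, and $C\cap S_{q+1}$ is finite. Let $j\le q$ be maximal with $C\subseteq^*S_j$. Then $C\cap S_{j+1}$ is finite: for $j=q$ this was just noted, and for $j<q$ maximality gives $C\not\subseteq^*S_{j+1}$, so cohesiveness applies. Hence exactly $j$ right actions on $h(c)$ occur at stages $\ge t(c)$, for a.a. $c\in C$.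

Now we use this number to compute the successor. On input $c$, compute $h(c)$ and $t(c)$, run the construction through stage $t(c)$ and further until $j$ right actions on $h(c)$ have occurred at stages $\ge t(c)$; then let $g(c)$ be the current immediate successor of $r^{\kappa(h(c))}_{h(c)}$ in $B_{h(c)}$. This makes sense because $t(c)\ge h(c)$, so $B_{h(c)}$ has been introduced. The function $g$ is p.c. and defined on $S_j$, hence on a.a. of $C$. For a.a. $c\in C$ no later right action on $h(c)$ occurs, so $g(c)$ is the true successor of $r^k_{h(c)}$ in $\mathcal L$. By Lemma 2, $[g]$ is the immediate successor of $\rho_k$, and Lemma 3(i) gives the infinite block. $\square$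

The number $j$ is one piece of finite information which depends on $C$ and on $h$, and which we need not be able to find.

## 8. Coding $\Sigma^0_2$ sets, and where a single cutoff fails

Fix standard enumerations $(\varphi_e)$ of the p.c. functions and $(W_e)$ of the c.e. sets, with stage-$s$ approximations $\varphi_{e,s}$ and $W_{e,s}$; these are uniformly decidable and increasing in $s$. Let indices $m$ stand for pairs $(k,n)$ with $k\ge1$, $n\ge0$, via a computable bijection, and let $\kappa(k,n)=k$.

To create a block of size $k$, look at $h(c)=(k,c)$. We want no $\varphi_e$ to compute the successor of $r^k_{(k,c)}$ for a.a. $c\in C$. So at the index $(k,n)$ let each $e<n$ act once: when $\varphi_e(n)$ converges to the current successor of the core, insert new elements in between. This is at most $n$ right actions, a finite number for each index but unbounded over all indices, so Lemma 4 has no reason to apply.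

To prevent blocks of size $k$ when $k\notin X$, we must switch this procedure off. If $X$ is $\Sigma^0_2$, say $k\in X$ iff $W_{g(k)}$ is finite, a cutoff does it: allow actions on $(k,n)$ only at stages $s$ with $|W_{g(k),s}|<n$. If $W_{g(k)}$ is finite, large $n$ never see the cutoff. If it is infinite, all actions on $(k,n)$ have ended at a stage that can be computed from $n$, and Lemma 4 with $q=0$ puts the core into an infinite block. But by (3) a $\Sigma^0_2$ value of $BS$ contradicts nothing. We need $X\notin\Sigma^0_3$, so let $X$ be $\Pi^0_3$. Since $\{e:W_e\text{ is finite}\}$ is $\Sigma^0_2$-complete, there is a computable $f$ with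
$$k\in X\iff\forall b\ \ W_{f(k,b)}\text{ is finite}.\tag{6}$$

The obvious extension of the cutoff is to stop all actions on $(k,n)$ as soon as *some* $b<n$ has $|W_{f(k,b),s}|\ge n$. For $k\notin X$ this is fine: with $b$ such that $W_{f(k,b)}$ is infinite, every $(k,n)$ with $n>b$ is stopped at a computable stage. For $k\in X$ it breaks down, because the sets $W_{f(k,b)}$, though all finite, may have sizes that grow with $b$. Suppose $|W_{f(k,b)}|=b+1$ for all $b$. Then $k\in X$, but for every $n\ge1$ the choice $b=n-1$ satisfies $|W_{f(k,n-1)}|=n$, so the actions on $(k,n)$ end at a stage that can be computed from $n$. For any $h(c)=(k,n(c))$ with $h\to\infty$ we may then apply Lemma 4 with $q=0$, and by (5) there is no block of size $k$ at all.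

What gets past this point is that Lemma 4 tolerates any fixed number $q$ of late actions. So the evidence from $b$ need not stop everybody. Let the size of $W_{f(k,b)}$ stop only those $e$ with $e\ge b$. A single $e$ then has to survive only the finitely many sets $W_{f(k,0)},\dots,W_{f(k,e)}$, whose sizes are jointly bounded if $k\in X$. And if $W_{f(k,b)}$ is infinite, only the $b$ many $e<b$ can act late.

## 9. Coding every $\Pi^0_3$ set: proof of Theorem 1

Let $X\subseteq\mathbb N_{\ge1}$ be $\Pi^0_3$, $f$ as in (6), and keep the indices $m=(k,n)$ with $\kappa(k,n)=k$.

**Step 1: the rule.** This step fixes the actions. At stage $s$, for each $m=(k,n)<s$, say that $e$ is *right-eligible* if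

- $e<n$,
- $e$ has not caused a right action on $m$ before,
- $|W_{f(k,b),s}|<n$ for all $b\le e$,
- $\varphi_{e,s}(n){\downarrow}$ equals the current immediate successor of $r_m^k$ in $B_m$.

If there is a right-eligible $e$, the least one causes a right action on $m$. *Left-eligible* is defined in the same way with "left action" for "right action" and "immediate predecessor of $r_m^1$" for "immediate successor of $r_m^k$"; the least left-eligible $e$, if any, causes a left action on $m$.

**Step 2: the template applies.** Here we check the requirement of Section 5. The rule is decidable at each stage, since only finitely many $m$ and $e$ are considered. Each $e<n$ causes at most one action on each side of $m=(k,n)$, so $m$ receives at most $2n$ actions. Thus $\mathcal L$ is a computable copy of $\omega$. The construction does not mention $C$; from here on, $C$ is an arbitrary cohesive set.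

**Step 3: if $k\in X$, then $k\in BS(\prod_C\mathcal L)$.** We show that the core along $h(c)=(k,c)$ has no neighbors in the power. The function $h$ is computable and injective, so $h\to\infty$, and $\kappa(h(c))=k$. Suppose that $\rho_k$ has an immediate successor; it is $[\varphi_e]$ for some $e$. All sets $W_{f(k,b)}$ are finite. So by Lemma 2 all of the following hold for a.a. $c\in C$, and we fix one $c\in C$ for which they hold:
$$\varphi_e(c)\text{ is the immediate successor of } r^k_{(k,c)}\text{ in }\mathcal L,\qquad e<c,\qquad |W_{f(k,b)}|<c\ \text{ for all } b\le e.$$
Suppose $e$ causes a right action on $(k,c)$ at some stage. At that stage $\varphi_e(c)$ is the current successor of $r^k_{(k,c)}$, and the action puts new elements between the two. Then $\varphi_e(c)$ is not the successor in $\mathcal L$, a contradiction. So $e$ never causes a right action on $(k,c)$. Once the element $\varphi_e(c)$ has appeared, it is the current successor of $r^k_{(k,c)}$ at all later stages, as nothing ever lies between them. Hence at every sufficiently late stage all four conditions hold for $e$, so $e$ is right-eligible, and some $e'\le e$ causes a right action on $(k,c)$ at each of these stages. This contradicts the finiteness of the number of actions.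 So $\rho_k$ has no immediate successor.

Now suppose that $\rho_1$ has an immediate predecessor $[\varphi_e]$. By Lemma 2 we can fix $c\in C$ such that $\varphi_e(c)$ is the immediate predecessor of $r^1_{(k,c)}$ in $\mathcal L$, $e<c$, and $|W_{f(k,b)}|<c$ for all $b\le e$. If $e$ caused a left action on $(k,c)$, new elements would lie between $\varphi_e(c)$ and $r^1_{(k,c)}$. If it does not, then $e$ is left-eligible at every sufficiently late stage, and $(k,c)$ receives infinitely many left actions. Both are impossible, so $\rho_1$ has no immediate predecessor. By Lemma 3(i), $\{\rho_1,\dots,\rho_k\}$ is a block with exactly $k$ elements.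

**Step 4: if $k\notin X$, then $k\notin BS(\prod_C\mathcal L)$.** We show that every candidate for a block of size $k$ satisfies Lemma 4. By (5), a block with $k$ elements would be $\{\rho_1,\dots,\rho_k\}$ for some $h\to\infty$ with $h(c)=(k,n(c))$ for a.a. $c\in C$. Here $n$ is p.c., and $n$ is not constant on a.a. of $C$, since otherwise $h$ would be; so $n\to\infty$ by Lemma 1. Choose $b$ with $W_{f(k,b)}$ infinite, and let $t(c)$ be the least $s>h(c)$ with $|W_{f(k,b),s}|\ge n(c)$. Then $t$ is p.c. and $C\subseteq^*\mathrm{dom}\,t$. At stages $s\ge t(c)$, the third condition fails at $h(c)$ for every $e\ge b$, because $b\le e$ and $|W_{f(k,b),s}|\ge n(c)$. So only $e<b$ can be right-eligible for $h(c)$, and each causes at most one right action on $h(c)$. Thus at most $b$ right actions on $h(c)$ occur at stages $\ge t(c)$. By Lemma 4 with $q=b$, $\rho_1,\dots,\rho_k$ lie in an infinite block, a contradiction. $\square$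

With $X$ a $\Pi^0_3$-complete set, the Corollary now gives a computable copy $\mathcal L$ of $\omega$ for which $\prod_C\mathcal L$ has no computable presentation, for every cohesive $C$.

## 10. The $\Sigma^0_4$ upper bound for $\Delta_2$ cohesive sets

We turn to Theorem 2 and begin with the upper bound, in the generality stated there. Let $C$ be cohesive and $\Delta_2$, and let $\mathcal L$ be a computable linear order. If $\mathcal L$ is empty, so is the power, and $BS=\emptyset$. So let $\mathcal L$ be nonempty.

**Step 1: $\emptyset''$ decides how $C$ meets a c.e. set.** This is the basic computation. For a c.e. set $W$,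
$$C\subseteq^*W\iff\exists N\,\forall c>N\,(c\notin C\ \vee\ c\in W),\qquad C\cap W\text{ finite}\iff\exists N\,\forall c>N\,(c\notin C\ \vee\ c\notin W).$$
The matrices are disjunctions of a $\Delta_2$ condition with a $\Sigma_1$, respectively $\Pi_1$, condition, so they are $\Delta_2$. Written in $\Pi_2$ form, they absorb the quantifier $\forall c$, and both statements are $\Sigma^0_3$, uniformly in an index of $W$. By cohesiveness exactly one of them holds. So $\emptyset''$ decides, uniformly in the index, which one holds.

**Step 2: elements and successors are $\emptyset''$-decidable.** We now treat the power itself. The set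
$$E=\{e:C\subseteq^*\mathrm{dom}\,\varphi_e\cap\varphi_e^{-1}(L)\}$$
asks about a c.e. set with index computable from $e$, so $E\le_T\emptyset''$. Every element of the power is $[\varphi_e]$ for some $e\in E$, and every $e\in E$ gives an element (restrict $\varphi_e$ to the arguments with values in $L$). For $e,i\in E$, Lemma 2 and its proof show that $[\varphi_i]$ is the immediate successor of $[\varphi_e]$ iff
$$C\subseteq^*\{c:\varphi_e(c)\prec\varphi_i(c)\}\quad\text{and}\quad C\cap\{c:\exists z\ \varphi_e(c)\prec z\prec\varphi_i(c)\}\text{ is finite}.$$
Both sets are c.e., so $\emptyset''$ decides this relation.

**Step 3: counting quantifiers.** It remains to express block sizes. By (2), $k\in BS(\prod_C\mathcal L)$ iff there are $e_1,\dots,e_k\in E$ such that $[\varphi_{e_{j+1}}]$ is the immediate successor of $[\varphi_{e_j}]$ for each $j<k$ and, for all $i\in E$, $[\varphi_i]$ is neither an immediate successor of $[\varphi_{e_k}]$ nor an immediate predecessor of $[\varphi_{e_1}]$. This has the form $\exists\forall$ over a $\emptyset''$-decidable matrix, so it is $\Sigma_2(\emptyset'')=\Sigma^0_4$. $\square$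

Since co-c.e. sets are $\Delta_2$, one direction of Theorem 2 is proved. Also, suppose that one $\mathcal L$ realizes $X$ for all cohesive $C$ simultaneously. Co-c.e. cohesive sets exist (they are the complements of maximal sets, which exist by Friedberg's theorem), so $X$ is $\Sigma^0_4$. Thus the sets $X$ realizable by a single $\mathcal L$ for all cohesive $C$ simultaneously include all $\Pi^0_3$ sets, by Theorem 1, and are all $\Sigma^0_4$. These notes do not determine exactly which $\Sigma^0_4$ sets are realizable in this uniform way; the problem does not need it.

## 11. What an outer existential quantifier breaks

Let $X$ be $\Sigma^0_4$, with $f$ computable and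
$$k\in X\iff\exists a\,\forall b\ \ W_{f(k,a,b)}\text{ is finite}.\tag{7}$$
The first idea is to give each $a$ its own indices $m=(k,a,n)$, with $\kappa(m)=k$, and to run the rule of Section 9 with $f(k,a,b)$ in place of $f(k,b)$. If $k\in X$ through $a$, then $h(c)=(k,a,c)$ gives a block of size $k$, as in Step 3 there. If $k\notin X$ and $h(c)=(k,a(c),n(c))$ with $a(c)=a$ constant on a.a. of $C$, Step 4 works.

The trouble is $a(c)\to\infty$. For each $a$ there is a $b$ with $W_{f(k,a,b)}$ infinite, but $b$ depends on $a$ and gives no fixed $q$ for Lemma 4. The following example shows that this is a real failure. Suppose $W_{f(k,a,b)}=\emptyset$ for $b\le a$, and $W_{f(k,a,a+1)}=\mathbb N$ for all $a$. Then $k\notin X$. Along $h(c)=(k,c,c)$, an $e<c$ is never stopped, because $|W_{f(k,c,b),s}|=0<c$ for all $b\le e$. The argument of Step 3 applies word for word and produces a block of size $k$.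

So we want to stop the actions along every $h$ with $a(c)\to\infty$. Such an $h$ is itself p.c., say $h=\varphi_d$, and $d<a(c)$ for a.a. $c\in C$. This suggests the following: if we see $\varphi_d(c)=m$ with $d<a$, where $m=(k,a,n)$, stop the actions on $m$. We call $(d,c)$ a witness for $m$. Along $h$, the stage at which the witness shows up is computable from $c$, so Lemma 4 will apply. But two things go wrong on the other side.

First, if $d$ is an index of the identity function, then $(d,m)$ is a witness for every $m$ with $a>d$, and all these $m$ would be shut down at computable stages. If $k\in X$ only through some $a>d$, no block of size $k$ could be built at these $a$. Only witnesses with $c\in C$ should count. When $C$ is co-c.e., membership in $C$ can be refuted at a finite stage but never confirmed, so the actions should pause at a witness and resume if its $c$ is seen to leave $C$.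

Second, even witnesses with $c\in C$ can hit what we need. By the recursion theorem some $d$ satisfies $\varphi_d(c)=(k,d+1,c)$ for all $c$. With $a=d+1$, every index $(k,a,c)$ with $c\in C$ has the witness $(d,c)$, and the intended $h(c)=(k,a,c)$ is blocked. The remedy is counting. Only the $a$ functions $\varphi_d$ with $d<a$ can block. Split the indices for $a$ into $a+1$ columns. By cohesiveness each $\varphi_d$ can almost live, along $C$, in at most one column, so at least one column is blocked only finitely often.

## 12. Columns, witnesses and open stages: coding every $\Sigma^0_4$ set

Let $C=\bigcap_sC_s$ be co-c.e. cohesive, with $C_0\supseteq C_1\supseteq\cdots$ uniformly computable, and let $X\subseteq\mathbb N_{\ge1}$ be $\Sigma^0_4$ with $f$ as in (7). Identify indices $m$, via a computable bijection, with quadruples $(k,a,i,n)$ where $k\ge1$ and $i\le a$, and put $\kappa(m)=k$.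

**Definition (witnesses, open stages).** A pair $(d,c)$ is a *witness for $m=(k,a,i,n)$ at stage $s$* if $d<a$, $c\le s$ and $\varphi_{d,s}(c){\downarrow}=m$. At each stage there are finitely many witnesses for $m$, and a witness stays a witness at all later stages. Stage $m$ is *open* for $m$. For $s>m$ let $u(m,s)$ be the last stage $<s$ that is open for $m$; then $s$ is *open* for $m$ iff every witness $(d,c)$ for $m$ at stage $u(m,s)$ has $c\notin C_s$.

So after an open stage $u$ we wait until all witnesses present at $u$ have been refuted, and then open again. For example, if $m$ has no witnesses at any stage, then every stage $\ge m$ is open for $m$. If the only witness ever is $(d,c)$, present from stage $v\ge m$ on, then all stages from $m$ to $v$ are open, and a stage $s>v$ is open iff $c\notin C_s$. Openness is decidable.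

**Step 1: two properties of open stages.** They say that fake witnesses do not block forever, and that a genuine one blocks almost at once.

(O1) *If no witness $(d,c)$ for $m$ (at any stage) has $c\in C$, then infinitely many stages are open for $m$.* Stage $m$ is open. Suppose $u$ were the last open stage. Then $u(m,s)=u$ for all $s>u$. There are finitely many witnesses at stage $u$, and each has $c\notin C$, so $c\notin C_s$ for all sufficiently large $s$. Hence some $s>u$ is open, a contradiction.

(O2) *If $(d,c)$ is a witness for $m$ at stage $v\ge m$ and $c\in C$, then at most one stage $\ge v$ is open for $m$.* Suppose $v\le s<s'$ were both open. Then $s'>m$ and $u(m,s')\ge s\ge v$, so $(d,c)$ is a witness for $m$ at stage $u(m,s')$. But $c\in C\subseteq C_{s'}$, so $s'$ is not open, a contradiction.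

**Step 2: the rule.** Here we fix the actions, adding openness to the rule of Section 9. At stage $s$, for each $m=(k,a,i,n)<s$, say that $e$ is *right-eligible* if

- $e<n$,
- $e$ has not caused a right action on $m$ before,
- $|W_{f(k,a,b),s}|<n$ for all $b\le e$,
- $\varphi_{e,s}(n){\downarrow}$ equals the current immediate successor of $r^k_m$ in $B_m$,
- $s$ is open for $m$.

The least right-eligible $e$, if any, causes a right action on $m$. For the left side, replace right actions by left actions and the immediate successor of $r^k_m$ by the immediate predecessor of $r^1_m$. Again $m$ receives at most $2n$ actions, the rule is decidable, and the template gives a computable copy $\mathcal L$ of $\omega$.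

**Step 3: if $k\in X$, some column is blocked only finitely often.** This is the counting argument. Fix $a$ such that all $W_{f(k,a,b)}$ are finite. For $d<a$ and $i\le a$ let
$$V_{d,i}=\{c:\exists n\ \varphi_d(c){\downarrow}=(k,a,i,n)\},$$
a c.e. set. For fixed $d$ the sets $V_{d,0},\dots,V_{d,a}$ are disjoint, so $C\subseteq^*V_{d,i}$ for at most one $i$. There are $a$ values of $d$ and $a+1$ values of $i$, so there is an $i\le a$ with $C\not\subseteq^*V_{d,i}$ for all $d<a$. Fix this $i$. By cohesiveness, $C\cap V_{d,i}$ is finite for all $d<a$. If $m=(k,a,i,n)$ has a witness $(d,c)$ with $c\in C$, then $c\in C\cap V_{d,i}$ and $m=\varphi_d(c)$. There are only finitely many such pairs $(d,c)$, hence only finitely many such $m$.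

**Step 4: if $k\in X$, then $k\in BS(\prod_C\mathcal L)$.** With $a$ and $i$ from Step 3, we show that the core along $h(c)=(k,a,i,c)$ has no neighbors. Clearly $h\to\infty$ and $\kappa(h(c))=k$. Suppose $[\varphi_e]$ is the immediate successor of $\rho_k$. By Lemma 2, the finiteness of the $W_{f(k,a,b)}$ and Step 3, we can fix $c\in C$ such that $\varphi_e(c)$ is the $\mathcal L$-successor of $r^k_{h(c)}$, $e<c$, $|W_{f(k,a,b)}|<c$ for all $b\le e$, and $h(c)$ has no witness with second coordinate in $C$. If $e$ caused a right action on $h(c)$, new elements would have been inserted between $r^k_{h(c)}$ and $\varphi_e(c)$, contrary to the choice of $c$. So it never does, and as in Section 9, $\varphi_e(c)$ is the current successor of $r^k_{h(c)}$ at all sufficiently late stages. Hence $e$ is right-eligible at every sufficiently late stage that is open for $h(c)$. By (O1) there are infinitely many of these, and at each of them some $e'\le e$ causes a right action. This contradicts the bound $2c$ on the number of actions on $h(c)$.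

Suppose instead that $[\varphi_e]$ is the immediate predecessor of $\rho_1$. Fix $c\in C$ such that $\varphi_e(c)$ is the $\mathcal L$-predecessor of $r^1_{h(c)}$ and the other three conditions hold. A left action caused by $e$ on $h(c)$ would separate $\varphi_e(c)$ from $r^1_{h(c)}$. Without one, $e$ is left-eligible at every sufficiently late open stage, and by (O1) there are infinitely many left actions on $h(c)$. Both are impossible. By Lemma 3(i), $\{\rho_1,\dots,\rho_k\}$ is a block of size $k$.

**Step 5: if $k\notin X$, then $k\notin BS(\prod_C\mathcal L)$.** We show that every candidate satisfies Lemma 4. By (5), a block of size $k$ would be $\{\rho_1,\dots,\rho_k\}$ for some p.c. $h\to\infty$ with $h(c)=(k,a(c),i(c),n(c))$ for a.a. $c\in C$. By Lemma 1, either $a\to\infty$ or $a$ is constant on a.a. of $C$.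

Let $a\to\infty$. Here $h$ itself supplies the witnesses. Let $h=\varphi_d$. Then $d<a(c)$ for a.a. $c\in C$. Let $t(c)$ be the least $v\ge\max(c,h(c))$ with $\varphi_{d,v}(c){\downarrow}$; this is p.c. and defined on a.a. of $C$. For a.a. $c\in C$ we have $d<a(c)$, $c\le t(c)$ and $\varphi_{d,t(c)}(c){\downarrow}=h(c)$. So $(d,c)$ is a witness for $h(c)$ at stage $t(c)\ge h(c)$, and $c\in C$. By (O2) at most one stage $\ge t(c)$ is open for $h(c)$. Actions on $h(c)$ occur only at open stages, with at most one right action per stage, so at most one right action on $h(c)$ occurs at stages $\ge t(c)$. Lemma 4 with $q=1$ puts $\rho_1,\dots,\rho_k$ into an infinite block, a contradiction.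

Let $a(c)=a$ for a.a. $c\in C$. Here the rule of Section 9 is at work. Since $i(c)\le a$, the function $i$ takes finitely many values and is constant on a.a. of $C$, so $n\to\infty$ because $h\to\infty$. As $k\notin X$, there is $b$ with $W_{f(k,a,b)}$ infinite. Let $t(c)$ be the least $s>h(c)$ with $|W_{f(k,a,b),s}|\ge n(c)$; this is p.c. with $C\subseteq^*\mathrm{dom}\,t$. For a.a. $c\in C$, at stages $\ge t(c)$ no $e\ge b$ is right-eligible for $h(c)$, and each $e<b$ causes at most one right action on $h(c)$. Lemma 4 with $q=b$ again gives an infinite block, a contradiction.

So $BS(\prod_C\mathcal L)=X$. Together with Section 10 this proves Theorem 2. $\square$
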